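# A displaceable Lagrangian torus that keeps its fundamental group: the sharp energy-capacity inequality on non-compact symplectic manifolds

## 1. Displacement energy and slow functions, first in Euclidean space

We compare two ways of measuring a subset $A$ of a symplectic manifold: how much energy it takes to push $A$ off itself, and how tall a bump can be placed on $A$ without producing fast periodic orbits. On $\mathbb R^{2n}$ and on surfaces the comparison is easy once it is granted on closed manifolds. We begin there, and then ask what changes on a general non-compact manifold.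

Let $(M,\omega)$ be a symplectic manifold without boundary. A compactly supported $H:S^1\times M\to\mathbb R$ has the Hamiltonian field $X_{H_t}$ given by $\omega(X_{H_t},\cdot)=-dH_t$, with flow $\phi_H^t$ and time-one map $\phi_H=\phi^1_H$. The maps $\phi_H$ form the group $\mathrm{Ham}^c(M,\omega)$.

**Definition (Hofer norm, displacement energy).**
$$\|H\|=\int_0^1(\max H_t-\min H_t)\,dt,\qquad \|\phi\|=\inf\{\|H\|:\phi_H=\phi,\ H\in C^\infty_c(S^1\times M)\},$$
$$e(A,M)=\inf\{\|\phi\|:\phi(A)\cap A=\emptyset,\ \phi\in \mathrm{Ham}^c(M,\omega)\},$$
with $e(A,M)=\infty$ if no such $\phi$ exists.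

**Example 1 (a rectangle).** Let $P=[0,a]\times[0,b]$ in $(\mathbb R^2,dx\wedge dy)$. Since $\omega(\partial_x,\cdot)=dy$, the function $-cy$ has Hamiltonian field $c\,\partial_x$. Take $c>a$ and $\nu>0$. Let $\chi:\mathbb R^2\to[0,1]$ be a cutoff with compact support in $\{-\nu<y<b+\nu\}$, equal to $1$ near $[0,a+c]\times[0,b]$, and put $H=-c\,\chi\,(y-\frac b2)$. The flow translates $P$ by $c$ in time one, so it displaces $P$, and $\|H\|\le c(b+2\nu)$. Letting $c\to a$ and $\nu\to0$ gives $e(P,\mathbb R^2)\le ab$. We shall displace a torus in the same way.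

**Definition (two Hofer–Zehnder type capacities).** Let
$$\mathcal H(A,M)=\{H\in C_c^\infty(M): \operatorname{supp}H\subset A,\ H\ge0,\ H^{-1}(0)\text{ and }H^{-1}(\max H)\text{ contain a non-empty open subset}\}.$$
Call $H\in\mathcal H(A,M)$ HZ-admissible if $\phi^t_H$ has no non-constant periodic orbit of period less than $1$. Call it HZ$^\circ$-admissible if $\phi^t_H$ has no non-constant periodic orbit of period less than $1$ that is contractible in $M$. Put
$$c_{HZ}(A)=\sup\{\max H: H\in\mathcal H(A,M)\text{ HZ-admissible}\},$$
$$c_{HZ}^\circ(A,M)=\sup\{\max H: H\in\mathcal H(A,M)\text{ HZ}^\circ\text{-admissible}\}.$$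

An HZ-admissible function is HZ$^\circ$-admissible, so $c_{HZ}(A)\le c^\circ_{HZ}(A,M)$.

**Example 2 (a disc).** Let $D\subset\mathbb R^2$ be the closed disc of area $a$ centered at the origin, and $0<m<a$. Choose a smooth $h:[0,\infty)\to[0,m]$ which is $m$ near $0$, vanishes beyond some $a'<a$, and has $-1<h'\le0$. Let $H=h(\pi r^2)$. With $\omega=r\,dr\wedge d\alpha$ we get $X_H=2\pi h'(\pi r^2)\,\partial_\alpha$. So every orbit is a rest point or has minimal period $1/|h'|>1$, and $c_{HZ}(D)\ge m$ for all $m<a$, that is, $c_{HZ}(D)\ge a$. If $R$ is the radius, $D$ lies in a square of side $2R$, so $e(D,\mathbb R^2)\le4R^2$ by Example 1. This is consistent with $c_{HZ}\le e$, as $a=\pi R^2\le 4R^2$.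

**Example 3 (an annulus, where the two notions of admissibility differ).** Let $M=\mathbb R/\mathbb Z\times\mathbb R\ni(q,p)$, $\omega=dp\wedge dq$, $A=\{|p|\le\kappa\}$. Take $H=h(p)$ with $h$ even, $0\le h\le m$, $h=m$ for $|p|\le\kappa/3$ and $h=0$ for $|p|\ge2\kappa/3$. The flow is $\dot p=0$, $\dot q=h'(p)$. Every non-constant periodic orbit winds around the cylinder and is not contractible. So $H$ is HZ$^\circ$-admissible for every $m$, and $c^\circ_{HZ}(A,M)=\infty$. But if $m>\kappa/3$, the mean value theorem gives a $p$ with $|h'(p)|\ge 3m/\kappa>1$, hence an orbit of period $1/|h'(p)|<1$, and $H$ is not HZ-admissible.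

Here $e(A,M)=\infty$ too. Let $\phi$ be Hamiltonian and $S=\{p=0\}$. The form $\phi^*(p\,dq)-p\,dq$ is exact, so $\int_{\phi(S)}p\,dq=\int_Sp\,dq=0$. If $\phi(S)\cap S=\emptyset$, then $\phi(S)$ lies on one side of $S$ and, being an embedded circle homotopic to $S$, bounds with $S$ a region of positive area $\bigl|\int_{\phi(S)}p\,dq\bigr|$, a contradiction. So $S$, and hence $A$, cannot be displaced.

The inequality $c_{HZ}(A)\le e(A,M)$ is called the sharp energy-capacity inequality, and $c^\circ_{HZ}(A,M)\le e(A,M)$ the $\pi_1$-sensitive one. We quote one theorem about them without proof.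

**Theorem (Usher).** If $(X,\omega)$ is a closed symplectic manifold and $A\subset X$ is any subset, then $c^\circ_{HZ}(A,X)\le e(A,X)$.

**The case $M=\mathbb R^{2n}$.** For every $A\subset\mathbb R^{2n}$ we have $c^\circ_{HZ}(A,\mathbb R^{2n})\le e(A,\mathbb R^{2n})$.

*Proof.* Let $H\in\mathcal H(A,\mathbb R^{2n})$ be HZ$^\circ$-admissible and not identically $0$, and let $G$ have $\phi_G(A)\cap A=\emptyset$. Choose $R$ such that $H$ and all $G_t$ are supported in the open ball of radius $R$. That ball embeds symplectically in the torus $X=\mathbb R^{2n}/(3R\,\mathbb Z)^{2n}$. Extend $H,G$ by zero to $\tilde H,\tilde G$ on $X$. Both $G_t$ and $\tilde G_t$ take the value $0$, and they have the same values otherwise, so $\|\tilde G\|=\|G\|$. The map $\phi_{\tilde G}$ displaces $A'=\operatorname{supp}H$. Every non-constant orbit of $\tilde H$ lies in the ball and is an orbit of $H$. In the ball every loop is contractible, so none of these orbits has period below $1$. Hence $\tilde H\in\mathcal H(A',X)$ is HZ$^\circ$-admissible, and Usher's theorem gives $\max H\le c^\circ_{HZ}(A',X)\le e(A',X)\le\|G\|$. Take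 the supremum over $H$ and the infimum over $G$; the function $H\equiv0$ contributes only $0$. $\square$

## 2. Compact pieces that fit into closed manifolds, and all surfaces

The proof for $\mathbb R^{2n}$ used two facts: compact pieces of $M$ embed in a closed manifold, and no loop becomes contractible on the way.

**Proposition 1.** Let $(M,\omega)$ be connected and non-compact, without boundary. Suppose every compact subset of $M$ lies in the interior of a compact codimension-$0$ submanifold $\Sigma$ admitting a symplectic embedding into a closed connected symplectic manifold $X$ (of the same dimension), such that every loop in $\Sigma$ contractible in $X$ is contractible in $M$. Then $c^\circ_{HZ}(A,M)\le e(A,M)$ for all $A\subset M$. Without the condition on loops, one still has $c_{HZ}(A)\le e(A,M)$.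

*Proof.* Let $H\in\mathcal H(A,M)$ be HZ$^\circ$-admissible, $H\not\equiv0$, and let $G$ be compactly supported with $\phi_G(A)\cap A=\emptyset$. Choose $\Sigma\subset X$ as in the hypothesis for a non-empty compact set containing $\operatorname{supp}H$ and the projection of $\operatorname{supp}G$ to $M$. Extend $H$ and $G$ by zero to $\tilde H$ and $\tilde G$ on $X$, and let $A'=\operatorname{supp}H$.

First, $\partial\Sigma\ne\emptyset$. Otherwise $\Sigma$ would be open and compact in the connected manifold $M$, hence equal to $M$, which is non-compact. So near $\partial\Sigma$ there is a non-empty open set on which $H$ and all $G_t$ vanish. It follows that $G_t$ on $M$ and $\tilde G_t$ on $X$ both take the value $0$, and they agree on $\Sigma$ and vanish elsewhere. Hence they have the same maximum and minimum, and $\|\tilde G\|=\|G\|$. It also follows that $\tilde H^{-1}(0)$ contains a non-empty open set. The set $\tilde H^{-1}(\max \tilde H)=H^{-1}(\max H)$ lies in $\operatorname{supp}H$ and contains one as well, so $\tilde H\in\mathcal H(A',X)$. Finally $\phi_{\tilde G}=\phi_G$ on $A'\subset A$, so $\phi_{\tilde G}(A')\cap A'=\emptyset$.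

A non-constant periodic orbit of $\tilde H$ that is contractible in $X$ lies in $\operatorname{supp}H\subset\Sigma$ and is an orbit of $H$. By the loop condition it is contractible in $M$, so its period is at least $1$. Thus $\tilde H$ is HZ$^\circ$-admissible on $X$, and Usher's theorem gives
$$\max H\le c^\circ_{HZ}(A',X)\le e(A',X)\le\|\tilde G\|=\|G\|.$$
Take the supremum over $H$ and the infimum over $G$. If $H$ is even HZ-admissible, then $\tilde H$ has no non-constant periodic orbit of period below $1$ at all, so the loop condition is not needed, and we get $c_{HZ}(A)\le e(A,M)$. $\square$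

**Theorem 2.** If $(M,\omega)$ is a connected non-compact symplectic surface without boundary, then $c_{HZ}(A)\le c^\circ_{HZ}(A,M)\le e(A,M)$ for every $A\subset M$.

*Proof.* **Step 1: the pieces $\Sigma$.** We want compact connected subsurfaces with smooth non-empty boundary around any compact set. A compact set lies in a compact connected one: cover it by finitely many closed discs and join them by arcs. Call the result $K_1$, let $\varrho:M\to[0,\infty)$ be smooth and proper, and let $c>\max_{K_1}\varrho$ be a regular value. Let $\Sigma$ be the component of $\{\varrho\le c\}$ containing $K_1$. It is compact and connected with smooth boundary, $K_1$ lies in its interior, and $\partial\Sigma\neq\emptyset$ as in the previous proof.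

**Step 2: the closed surface $X$.** We close up $\Sigma$ without killing loops. Glue a one-holed torus to each boundary circle of $\Sigma$, so that a slightly larger open neighborhood $\Sigma^+$ of $\Sigma$ in $M$ (with open annuli added) sits in the resulting closed oriented surface $X$. Take a positive area form $\omega_1$ on $X$ and a cutoff $\chi$ supported in $\Sigma^+$ with $\chi=1$ near $\Sigma$. Then $\chi\omega+(1-\chi)\omega_1$ is an area form on $X$ equal to $\omega$ on $\Sigma$.

**Step 3: $\pi_1(\Sigma)\to\pi_1(X)$ is injective.** This gives the loop condition. If $\Sigma$ is a disc there is nothing to prove. Otherwise let $\Sigma$ have genus $\gamma$ and $b\ge1$ boundary circles. The group $\pi_1(\Sigma)$ is free, hence torsion-free, so a boundary circle has infinite order as soon as it is non-trivial. If $b\ge2$, any $b-1$ of the boundary circles belong to a free basis, so each is non-trivial. If $b=1$, then $\gamma\ge1$ and the boundary is $\prod_{i=1}^{\gamma}[a_i,b_i]$ in the free group on the $a_i,b_i$, a non-empty reduced word, so it is non-trivial. The same holds for a one-holed torus,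 whose boundary is the commutator $[a,b]$.

Attach the one-holed tori one at a time. At each stage the gluing circle has infinite order on both sides, so van Kampen's theorem presents the new group as a free product amalgamated over $\mathbb Z$, and both factors inject. Hence $\pi_1(\Sigma)$ injects at each stage, the remaining boundary circles keep infinite order, and the next stage can be done. So loops in $\Sigma$ contractible in $X$ are contractible in $\Sigma$, thus in $M$, and Proposition 1 applies. $\square$

Nothing in the definition of a non-compact symplectic manifold provides the closed manifolds $X$ of Proposition 1. Usher posed the question, as an open one, whether the ($\pi_1$-sensitive) sharp energy-capacity inequality holds also on non-compact symplectic manifolds; the source of the problem is Yoshihiro Sugimoto, "The sharp energy-capacity inequality on convex symplectic manifolds", arXiv:1903.07051 (2019). From dimension $4$ on, the answer is no.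

**Theorem 3.** There is a connected non-compact symplectic $4$-manifold $(M,\omega)$ without boundary and a compact $A\subset M$ (a closed tubular neighborhood of a Lagrangian torus) with
$$c^\circ_{HZ}(A,M)=\infty,\qquad e(A,M)\le0.525.$$

**Theorem 4.** For every $n\ge3$ there is a connected non-compact symplectic $2n$-manifold $(\hat M,\hat\omega)$ without boundary and a compact $\hat A\subset\hat M$ with
$$c_{HZ}(\hat A)=c^\circ_{HZ}(\hat A,\hat M)=\infty,\qquad e(\hat A,\hat M)\le0.525.$$

Together with Theorem 2, $c^\circ_{HZ}\le e$ holds on all connected non-compact $2n$-manifolds without boundary if and only if $n=1$. The constant $0.525$ can be made as small as we like: replace $\omega$ by $\lambda\omega$ with $\lambda>0$. The flow of $H$ for $\omega$ is the flow of $\lambda H$ for $\lambda\omega$, so $e$ and both capacities are multiplied by $\lambda$, and $\infty$ stays $\infty$. Whether $c_{HZ}\le e$ can fail in dimension $4$ is not settled here.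

## 3. A $\pi_1$-injective Lagrangian torus has infinite $\pi_1$-sensitive capacity

We look for the analogue of the annulus of Example 3 in dimension $4$, but one that can be displaced. A torus $L$ in a symplectic $4$-manifold is Lagrangian if $\omega|_L=0$. Weinstein's Lagrangian neighborhood theorem (A. Weinstein, *Symplectic manifolds and their Lagrangian submanifolds*, Adv. Math. 6 (1971)) says that a Lagrangian embedding $j:T^2\to M$, with $T^2=\mathbb R^2/\mathbb Z^2\ni q$, extends for some $\kappa>0$ to a symplectic embedding $\Psi$ of a neighborhood of $T^2\times\bar B_\kappa$ in $(T^2\times\mathbb R^2,\sum dp_i\wedge dq_i)$ with $\Psi(q,0)=j(q)$.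

**Lemma 5.** Let $j:T^2\to M^4$ be a Lagrangian embedding with $j_*:\pi_1(T^2)\to\pi_1(M)$ injective, let $\Psi,\kappa$ be as above, and $A=\Psi(T^2\times\bar B_\kappa)$. Then $c_{HZ}^\circ(A,M)=\infty$.

*Proof.* Let $m>0$ and let $h:\mathbb R^2\to[0,m]$ be smooth and radial with $h=m$ for $|p|\le\kappa/3$ and $h=0$ for $|p|\ge2\kappa/3$. Put $H=h(p)$ on $A$ via $\Psi$, extended by $0$. Then $\operatorname{supp}H\subset A$ is compact, $H\ge0$, $H=m$ on the image of $\{|p|<\kappa/3\}$, and $H=0$ on the image of $\{2\kappa/3<|p|<\kappa\}$. So $H\in\mathcal H(A,M)$.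

From $\omega(X,\cdot)=\sum\bigl(dp_i(X)\,dq_i-dq_i(X)\,dp_i\bigr)=-\sum h_{p_i}dp_i$ the flow on $A$ is $\dot p=0$, $\dot q=\nabla h(p)$. A non-constant $T$-periodic orbit has constant $p$ and $T\nabla h(p)=\xi\in\mathbb Z^2\setminus0$. Shrinking $p$ to $0$ gives a free homotopy inside $A$ from this orbit to a loop in $j(T^2)$ of class $\xi\ne0$, which is not contractible in $M$. So $H$ has no contractible non-constant periodic orbit at all. Thus $H$ is HZ$^\circ$-admissible with $\max H=m$, for every $m>0$. $\square$

These functions say nothing about $c_{HZ}$ when $m>\kappa/3$. As in Example 3, $h$ has radial slope of absolute value at least $3m/\kappa>1$ somewhere along the first axis, where $\nabla h$ is a multiple of $(1,0)$, and this gives an orbit of period less than $1$.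

So Theorem 3 follows once we have a $\pi_1$-injective Lagrangian torus which a Hamiltonian of small norm displaces.

## 4. Translations of $\mathbb R\times Y^3$, and the obstruction at critical points

To displace compact sets cheaply, imitate Example 1. Let $Y$ be a $3$-manifold with a function $y$ and a closed $2$-form $\sigma$ such that $dy\wedge\sigma\neq0$ everywhere, and put
$$M=\mathbb R_x\times Y,\qquad \omega=dx\wedge dy+\sigma. \tag{1}$$
Then $d\omega=0$. Since $\sigma\wedge\sigma=0$ on $Y$ for dimension reasons, $\omega^2=2\,dx\wedge dy\wedge\sigma\ne0$, so $\omega$ is symplectic. Moreover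
$$\omega(\partial_x,\cdot)=dy, \tag{2}$$
so translation in $x$ is generated, up to a cutoff, by $-y$, and it moves every compact set off itself.

Now write a map of a torus $L$ into $M$ as $j=(x_L,g)$ with $x_L:L\to\mathbb R$, $g:L\to Y$, and put $f=y\circ g$. Then $j^*\omega=dx_L\wedge df+g^*\sigma$, so
$$j\ \text{is Lagrangian (where immersed)}\iff g^*\sigma=df\wedge dx_L. \tag{3}$$

The first thing to try is to build $Y$ around the torus: take $Y=L\times(-\delta,\delta)$ with coordinate $s$, so that $\pi_1(L)\to\pi_1(M)$ is obviously an isomorphism, let $g(z)=(z,0)$, choose $f$ and $x_L$ freely, and look for $\sigma$. Where $df\neq0$ this works: extend $y$ by $y(z,s)=f(z)$, pick a $1$-form $\eta$ on $L$ with $df\wedge\eta\ne0$, and let $\sigma=df\wedge dx_L+d(s\eta)$. Then $\sigma$ is closed and restricts to $df\wedge dx_L$ on $s=0$. There $dy\wedge\sigma=df\wedge ds\wedge\eta\neq0$, so $dy\wedge\sigma\ne 0$ for small $|s|$ over compact sets. But $L$ is closed, so $f$ has critical points, and there the attempt stops.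

**Lemma 6.** Let $j=(x_L,g):L\to M$ be a Lagrangian immersion into a manifold of the form (1). At every critical point of $f=y\circ g$ the map $g$ has rank exactly $1$. In particular $g$ is not an immersion.

*Proof.* At a critical point $g^*dy=df=0$, so the image of $dg$ lies in the plane $\ker dy$. On this plane $\sigma$ is non-degenerate, because $dy\wedge\sigma\neq0$. But $g^*\sigma=df\wedge dx_L=0$ there, so the image of $dg$ is not the whole plane, and the rank of $g$ is at most $1$. Since $j=(x_L,g)$ has rank $2$, the rank of $g$ is at least $1$. $\square$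

So $L$ cannot be embedded in $Y$. What happens to loops when $g$ has singularities and double points? In $\mathbb R^2\times T^*S^1$ with $\omega=dx\wedge dy+d\theta\wedge d\rho$, the product of the unit circle $(x,y)=(\sin\varphi,-\cos\varphi)$ with the zero section $\rho=0$ is Lagrangian. Here $g(\varphi,\theta)=(-\cos\varphi,\theta,0)$ folds the torus onto an annulus. Almost every point of $L$ is a double point, and the loop in the direction $\varphi$ is contractible.

What gets past this point is to accept that $g$ is singular at finitely many critical points, but to confine all singular and double points of $g$ to two discs in $L$. Since $\pi_1$ of the torus is carried by the complement of discs, collapsing the discs costs nothing, and a map $Y\to T^2$ can still detect every loop of $L$. Outside the discs the thickening above builds $Y$. Inside the discs, $Y$ is an open subset of $\mathbb R^3$ and $g$ is an explicit map. The function $x_L$ separates the double points, so $j$ is still embedded. If it separates them by at most $0.2$, then a translation by $\frac14$ displaces $j(L)$.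

Which explicit map? Use coordinates $(x,\theta)$ with $x_L=x$, a function $f=a(\theta)x^2+c(\theta)$ with $a>0$, and
$$g_0=(f,\theta,\rho)\in\mathbb R^3\ni(y,\theta,\rho),\qquad\sigma_0=d\theta\wedge d\rho .$$
Condition (3) reads $\rho_x\,d\theta\wedge dx=f_\theta\,d\theta\wedge dx$, that is, $\rho_x=a'x^2+c'$, so we may take $\rho=\frac13a'x^3+c'x$. If $g_0(x,\theta)=g_0(x',\theta)$ with $x\ne x'$, then $x'=-x\neq0$, and because $\rho$ is odd in $x$, $\frac13a'x^2+c'=0$. With $c$ constant, $f$ is critical along all of $\{x=0\}$. If this is a full essential circle of $L$, no disc contains it. So take $c=\varepsilon\cos\theta-1$, with isolated critical points at $x=0$, $\theta=0,\pi$. With $a$ constant, the double points fill the lines $\theta=0$ and $\theta=\pi$ and leave every disc. With $a'=3$ the double curve is $x^2=\varepsilon\sin\theta$, a small closed curve through both critical points. This is why the odd-looking factor $3(\theta+1)$ appears below. It is not periodic in $\theta$, but it is needed only on a disc.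

## 5. Two singular points joined by a closed double curve

**Step 1: the function on the torus.** We need $f$ on all of $L$ which takes the above form near its low critical points and is symmetric, so that the high critical points can be treated by reflection. Let $\varepsilon=\frac1{100}$, $L=(\mathbb R/2\pi\mathbb Z)^2\ni(\varphi,\theta)$, and
$$f=-\cos\varphi+\varepsilon\cos\theta,\qquad\tau(\varphi,\theta)=(\varphi+\pi,\theta+\pi),\qquad f\circ\tau=-f.$$
The critical points are the four points with $\varphi,\theta\in\{0,\pi\}$, and $\max|f|=1.01$.

**Step 2: the coordinate $x$.** We change $\varphi$ to $x$ so that $f$ gets the form of Section 4. For $|\varphi|<\pi/2$, $-\frac12<\theta<\pi+\frac12$ put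
$$x=\frac{2\sin(\varphi/2)}{\sqrt{6(\theta+1)}} .$$
For fixed $\theta$ this is strictly increasing in $\varphi$, with non-zero derivative, and it takes all values with $|x|<\sqrt{2/(6(\theta+1))}$. So $(x,\theta)$ are coordinates. Since $\sqrt{2/(6(\pi+1.5))}>0.26$, their range contains the rectangle
$$Q=\{|x|<\tfrac15,\ -\tfrac12<\theta<\pi+\tfrac12\}.$$
As $-\cos\varphi=-1+2\sin^2(\varphi/2)$ and $2\sin^2(\varphi/2)=3(\theta+1)x^2$, on $Q$ we have
$$f=3(\theta+1)x^2+\varepsilon\cos\theta-1,\qquad \rho:=x^3-\varepsilon x\sin\theta,\qquad g_0:=(f,\theta,\rho):Q\to\mathbb R^3.$$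

**Step 3: properties of $g_0$.** We record the four facts used later.

(a) *Lagrangian condition.* $f_\theta=3x^2-\varepsilon\sin\theta=\rho_x$. Hence $g_0^*\sigma_0=\rho_x\,d\theta\wedge dx=f_\theta\,d\theta\wedge dx=df\wedge dx$.

(b) *Double points.* Suppose $g_0(x,\theta)=g_0(x',\theta')$ with $(x,\theta)\neq(x',\theta')$. Then $\theta=\theta'$, and $3(\theta+1)(x^2-x'^2)=0$ with $\theta+1>0$ gives $x'=-x\ne0$. Since $\rho$ is odd in $x$ and takes the same value at both points, $\rho=0$, that is, $x^2=\varepsilon\sin\theta$. As $-\frac12<\theta<\pi+\frac12$ and $\sin\theta>0$, we have $0<\theta<\pi$. So both points lie on the closed curve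
$$C=\{x^2=\varepsilon\sin\theta,\ 0\le\theta\le\pi\}\subset\{|x|\le0.1,\ 0\le\theta\le\pi\},$$
and $0<|x-x'|=2|x|\le2\sqrt\varepsilon=0.2$.

(c) *Immersion.* $\partial_xg_0=(6(\theta+1)x,\,0,\,3x^2-\varepsilon\sin\theta)$, while $\partial_\theta g_0$ has $\theta$-component $1$. So $g_0$ is an immersion except where $x=0=\sin\theta$, that is, at the two critical points $(0,0)$, $(0,\pi)$ of $f$. Both lie on $C$.

(d) *A transverse direction inside the levels of $y$.* Off these two points let
$$v=dg_0(-f_\theta\partial_x+f_x\partial_\theta)=(0,v_2,v_3),\qquad e=(0,-v_3,v_2).$$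
The first component of $v$ is $-f_\theta f_x+f_xf_\theta=0$, and $v\ne0$ because $df\neq0$ and $g_0$ is immersive there. On the plane $\operatorname{im}dg_0$ the form $dy$ restricts to $df\neq0$, so $\operatorname{im}dg_0\cap\{dy=0\}=\mathbb Rv$. Since $e\in\{dy=0\}$ is non-zero and orthogonal to $v$, we get $e\notin\operatorname{im}dg_0$. Therefore
$$T(z,s)=g_0(z)+s\,e(z)$$
satisfies $y(T(z,s))=f(z)$ and $T(z,0)=g_0(z)$, and $T$ is a local diffeomorphism along $s=0$.

**Step 4: nested discs.** We separate the bad disc from a collar on which $T$ is injective. For $k=0,1,2,3$ let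
$$\Delta_k=\{|x|<0.11+0.01k,\ -0.1(k+1)<\theta<\pi+0.1(k+1)\}.$$
Then $C\subset\Delta_0$, $\bar\Delta_k\subset\Delta_{k+1}$ for $k\le2$, and $\bar\Delta_3\subset Q$. Let $K=\bar\Delta_3\setminus\Delta_0$, a compact connected set (a closed rectangle minus a smaller open one inside it), disjoint from $C$.

*Claim: for some $\delta_0>0$, $T$ is an injective immersion on a neighborhood of $K\times[-\delta_0,\delta_0]$.* Choose a compact neighborhood $K_1$ of $K$ in $Q\setminus C$. By (b), $g_0$ is injective on $K_1$, and $T$ is a local diffeomorphism near $K_1\times0$. If $T$ were non-injective on $K_1\times[-\frac1i,\frac1i]$ for all $i$, there would be points $(z_i,s_i)\neq(z_i',s_i')$ with equal images and $s_i,s_i'\to0$. Along a subsequence $z_i\to z$, $z_i'\to z'$ in $K_1$, with $g_0(z)=g_0(z')$, so $z=z'$. This contradicts local injectivity of $T$ near $(z,0)$. The immersion property on $K_1\times[-\delta_0,\delta_0]$ follows from compactness, after shrinking.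

**Step 5: the reflected model.** This treats the two critical points with $\varphi=\pi$. Let $I(y,\theta,\rho)=(-y,\theta,\rho)$. On $Q'=\tau(Q)$, which is disjoint from $Q$ because $|\varphi|<\pi/2$ on $Q$, put
$$g_0'=I\circ g_0\circ\tau^{-1},\quad x'=-x\circ\tau^{-1},\quad e'=I\circ e\circ\tau^{-1},\quad T'=g_0'+se',$$
and $\Delta_k'=\tau(\Delta_k)$, $C'=\tau(C)$, $K'=\tau(K)$. The first component of $g_0'$ is $-f\circ\tau^{-1}=f$. Since $I^*\sigma_0=\sigma_0$,
$$g_0'^*\sigma_0=d(f\circ\tau^{-1})\wedge d(x\circ\tau^{-1})=d(-f)\wedge d(-x')=df\wedge dx'.$$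
So (a)–(d) and Step 4 hold for the primed objects, with $x'$ in place of $x$; decrease $\delta_0$ so that it serves both models. Finally fix a smooth $x_L:L\to\mathbb R$ with $x_L=x$ near $\bar\Delta_3$ and $x_L=x'$ near $\bar\Delta'_3$. This is possible since these compact sets are disjoint.

## 6. The closed form $\sigma_2$ over the rest of the torus

Over the complement of the discs, $Y$ will be $L\times(-\delta,\delta)$. We need a closed form there that agrees with $\sigma_0$, pulled back by $T$, near the discs.

**Step 1: writing $T^*\sigma_0$ in the thickening form.** We show that on the collar it is of the kind used in Section 4. Near $K\times[-\delta_0,\delta_0]$ write $T^*\sigma_0=a_s+ds\wedge b_s$ with $a_s,b_s$ forms on $L$ depending on $s$. The $ds$-part of $d(T^*\sigma_0)=0$ is $\partial_sa_s=d_Lb_s$, and $a_0=g_0^*\sigma_0=df\wedge dx_L$ by (a). Put $\beta_s=\int_0^1b_{rs}\,dr$, so that $s\beta_s=\int_0^sb_r\,dr$. Then $a_s=a_0+d_L(s\beta_s)$ and $\partial_s(s\beta_s)=b_s$, so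
$$T^*\sigma_0=df\wedge dx_L+d(s\beta_s). \tag{4}$$

**Step 2: a sign.** Interpolation will need positivity. The form $dy\wedge\sigma_0$ is a volume form, so $T^*(dy\wedge\sigma_0)=df\wedge T^*\sigma_0$ is nowhere zero. At $s=0$ it equals $df\wedge ds\wedge\beta_0$ by (4). Hence $df\wedge\beta_0$ is nowhere zero on the connected set $K$. Replacing $e$ by $-e$ replaces $\beta_s$ by $-\beta_{-s}$, so $\beta_0$ by $-\beta_0$. Choose the sign of $e$ such that $df\wedge\beta_0>0$ on $K$ with respect to $d\varphi\wedge d\theta$. Do the same on $K'$ with $e'$, which gives $\beta_s$ there too.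

**Step 3: interpolation.** We pass from $\beta_s$ to a global form. Let $\eta=-f_\theta\,d\varphi+f_\varphi\,d\theta$, so that $df\wedge\eta=(f_\varphi^2+f_\theta^2)\,d\varphi\wedge d\theta>0$ off the critical points. Let $\chi:L\to[0,1]$ be smooth, $\chi=1$ on $\Delta_2\cup\Delta_2'$, with support in $\Delta_3\cup\Delta_3'$. On a neighborhood of $(L\setminus(\Delta_0\cup\Delta_0'))\times[-\delta_0,\delta_0]$ put
$$\sigma_2=df\wedge dx_L+d(s\tilde\eta),\qquad\tilde\eta=\chi\beta_s+(1-\chi)\eta .$$
This makes sense because $\beta_s$ is defined near $K\cup K'$, which contains the part of the support of $\chi$ outside $\Delta_0\cup\Delta_0'$. The form has three properties.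

1. It is closed, and its restriction to $s=0$ is $df\wedge dx_L$.
2. Over $\Delta_2\setminus\Delta_0$ it equals $T^*\sigma_0$, by (4), because $\chi=1$ there. Likewise it equals $T'^*\sigma_0$ over $\Delta_2'\setminus\Delta_0'$.
3. At $s=0$, $df\wedge\sigma_2=df\wedge ds\wedge\tilde\eta$ with $df\wedge\tilde\eta=\chi\,df\wedge\beta_0+(1-\chi)\,df\wedge\eta>0$. Indeed, all four critical points of $f$ lie in $C\cup C'\subset\Delta_0\cup\Delta_0'$, so both $df\wedge\eta$ and (where $\chi\neq0$) $df\wedge\beta_0$ are positive.

By property 3 and compactness of $L\setminus(\Delta_0\cup\Delta_0')$ there is $\delta\in(0,\delta_0]$ with $df\wedge\sigma_2\ne0$ for $|s|\le\delta$.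

**Step 4: keeping the bad disc away from the outer collar.** We choose the piece of $\mathbb R^3$ that will contain $g_0(\bar\Delta_0)$. No point of $\bar\Delta_2\setminus\Delta_1$ is on $C$, so by (b) the compact sets $g_0(\bar\Delta_2\setminus\Delta_1)$ and $g_0(\bar\Delta_0)$ are disjoint. Let $d>0$ be their distance, and let $U$ be the open $d/3$-neighborhood of $g_0(\bar\Delta_0)$. It is connected, because $g_0(\bar\Delta_0)$ is. Shrink $\delta$ so that $T$ moves points of $(\bar\Delta_2\setminus\Delta_1)\times[-\delta,\delta]$ by less than $d/3$ from $g_0(\bar\Delta_2\setminus\Delta_1)$. Then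
$$U\cap T\bigl((\bar\Delta_2\setminus\Delta_1)\times[-\delta,\delta]\bigr)=\emptyset. \tag{5}$$
Choose $U'$ similarly for the primed model, with the same $\delta$ after shrinking again.

## 7. Gluing the manifold, the torus in it, and a map back to $T^2$

**Step 1: the space $Y$.** We glue the two explicit pieces of $\mathbb R^3$ to the thickened torus with two holes. Let
$$\Lambda=\Delta_2\setminus\bar\Delta_0,\quad O=T(\Lambda\times(-\delta,\delta)),\quad X_1=U\cup O\subset\mathbb R^3,$$
similarly $\Lambda',O',X_1'$, and $X_2=(L\setminus(\bar\Delta_0\cup\bar\Delta_0'))\times(-\delta,\delta)$. The set $O$ is open, and $T:\Lambda\times(-\delta,\delta)\to O$ is a diffeomorphism. Define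
$$Y=(X_1\sqcup X_1'\sqcup X_2)/\!\sim,$$
gluing $\Lambda\times(-\delta,\delta)\subset X_2$ to $O\subset X_1$ by $T$, and $\Lambda'\times(-\delta,\delta)$ to $O'\subset X_1'$ by $T'$. Since $T$ and $T'$ are injective and $\Lambda\cap\Lambda'=\emptyset$, each of $X_1,X_1',X_2$ maps injectively to $Y$, and no point of $X_1$ is identified with a point of $X_1'$.

**Step 2: $Y$ is Hausdorff.** This is the one thing that gluing can spoil. Recall that if the quotient map of a space $W$ by an equivalence relation is open and the relation is closed in $W\times W$, then the quotient is Hausdorff. Indeed, two inequivalent points have neighborhoods $V,V'$ with no point of $V$ equivalent to a point of $V'$, and the images of $V$ and $V'$ are then open and disjoint. Here the quotient map is open because the gluing maps are homeomorphisms between open sets. The relation consists of the diagonals and the graphs of $T$, $T'$ and their inverses; in $X_1\times X_1'$ it is empty. So it suffices that the graph of $T$ is closed in $X_2\times X_1$, the case of $T'$ being identical.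

Let $(z_i,s_i)\in\Lambda\times(-\delta,\delta)$ converge in $X_2$ to $(z,s)$, and let $T(z_i,s_i)\to\xi\in X_1$. If $z\in\Lambda$, then $\xi=T(z,s)$ and the limit is in the graph. If $z\notin\Lambda$, then $z\in\bar\Delta_2\setminus\Delta_2$, because $z\notin\bar\Delta_0$. The map $T$ is defined and continuous there, so $\xi=T(z,s)$. By (5), $\xi\notin U$. Hence $\xi\in O$, that is, $\xi=T(z^*,s^*)$ with $z^*\in\Lambda$. Since $z\ne z^*$ and both lie in $K$, this contradicts the injectivity of $T$ on $K\times[-\delta,\delta]$.

So $Y$ is a second countable Hausdorff smooth $3$-manifold. It is connected: $X_2$ is connected, being a torus minus two closed discs, times an interval; $U$ and $O$ are connected and meet, since points of $\Lambda$ close to $\partial\Delta_0$ go into $U$; $X_1$ meets $X_2$ in $O$; and likewise for $X_1'$.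

**Step 3: $y$, $\sigma$, and $M$.** We put the structure of Section 4 on $Y$. Let $y$ be the first coordinate on $X_1,X_1'$ and $f(z)$ on $X_2$. These agree because $y(T(z,s))=f(z)$, and similarly for $T'$. Let $\sigma$ be $\sigma_0$ on $X_1,X_1'$ and $\sigma_2$ on $X_2$. These agree by property 2 of $\sigma_2$. Then $\sigma$ is closed and $dy\wedge\sigma\neq0$ everywhere: it is $dy\wedge d\theta\wedge d\rho$ on $X_1,X_1'$ and $df\wedge\sigma_2$ on $X_2$. So (1) defines a connected non-compact symplectic $4$-manifold $M=\mathbb R_x\times Y$ without boundary, and (2) holds.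

**Step 4: the Lagrangian torus.** Define $g:L\to Y$ by $g=g_0\in X_1$ on $\Delta_2$, $g=g_0'\in X_1'$ on $\Delta_2'$, and $g(z)=(z,0)\in X_2$ off $\bar\Delta_0\cup\bar\Delta_0'$. The definitions agree on overlaps because $T(z,0)=g_0(z)$, and $g_0(\Delta_2)\subset U\cup O$. Let $j=(x_L,g):L\to M$.

*$j^*\omega=0$.* We have $y\circ g=f$, and $g^*\sigma=df\wedge dx_L$ everywhere: on $\Delta_2$ and $\Delta_2'$ by (a), elsewhere by property 1 of $\sigma_2$. So (3) applies: $j^*\omega=dx_L\wedge df+df\wedge dx_L=0$.

*$j$ is an immersion.* On $\Delta_2$ two of its components are $x$ and $\theta$, which are coordinates there. On $\Delta_2'$ they are $x'=-x\circ\tau^{-1}$ and $\theta\circ\tau^{-1}$, again coordinates. Elsewhere $g(z)=(z,0)$ is already an immersion.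

*Double points of $g$.* Suppose $g(z)=g(z')$ with $z\neq z'$. They are not both off $\bar\Delta_0\cup\bar\Delta_0'$, because $X_2\to Y$ is injective. Say $z\in\bar\Delta_0$; the case $\bar\Delta'_0$ is identical. Then $g(z)$ is the class of $g_0(z)\in X_1$. If $z'\in\Delta_2'$, then $g(z')$ comes from $X_1'$, which is never identified with points of $X_1$. If $z'\notin\Delta_2\cup\Delta_2'$, then $g(z')$ comes from a point of $X_2$ over the complement of $\Lambda\cup\Lambda'$, which is identified with nothing. So $z'\in\Delta_2$, and $g_0(z)=g_0(z')$ because $X_1\to Y$ is injective. Now (b) applies. Hence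
$$g(z)=g(z'),\ z\ne z'\ \Longrightarrow\ 0<|x_L(z)-x_L(z')|\le0.2. \tag{6}$$

By (6), $j$ is injective. Since $L$ is compact, $j$ is a Lagrangian embedding.

**Step 5: a map $r:Y\to T^2$ that sees $\pi_1(L)$.** We collapse the two discs. Identify $T^2$ with $L$. Let $\lambda:L\to[0,1]$ be smooth, $0$ on $\Delta_1\cup\Delta'_1$ and $1$ off a compact subset of $\Delta_2\cup\Delta_2'$. Pick $c_0\in\Delta_0$, $c_0'\in\Delta_0'$. Define
$$R(z)=c_0+\lambda(z)(z-c_0)\quad\text{on }\Delta_2,\qquad R(z)=c_0'+\lambda(z)(z-c_0')\quad\text{on }\Delta_2',\qquad R=\mathrm{id}\ \text{elsewhere},$$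
computing in lifted coordinates $(\varphi,\theta)\in\mathbb R^2$ and reducing mod $2\pi$. This is possible since $\Delta_2$ and $\Delta_2'$ lie in coordinate rectangles that lift. $R$ is smooth. It is homotopic to the identity through $z\mapsto z+(1-t)(\lambda(z)-1)(z-c_0)$ on $\Delta_2$, the analogous map on $\Delta_2'$, and the identity elsewhere.

Put $r(z,s)=R(z)$ on $X_2$, $r(T(z,s))=R(z)$ on $O$, $r=c_0$ on $U$, and similarly on $X_1'$ with $c_0'$. On $U\cap O$ a point is $T(z,s)$ with $z\in\Lambda$, and (5) forces $z\in\Delta_1$, where $R(z)=c_0$. So $r$ is well defined and smooth. On $\bar\Delta_0$ the map $g$ takes values in $U$ and $R=c_0$; elsewhere $r\circ g=R$ by definition. Therefore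
$$r\circ g=R\simeq\mathrm{id}_{T^2}. \tag{7}$$
Write $r$ also for its pull-back to $M$, which is independent of $x$. Then $r\circ j=R$ induces an isomorphism on $\pi_1$, so $j_*:\pi_1(L)\to\pi_1(M)$ is injective.

## 8. Displacement by a quarter translation: proof of Theorem 3

**Step 1: the set $A$.** We thicken $j(L)$ so little that a translation still displaces it. Use $q=(\varphi,\theta)/2\pi\in\mathbb R^2/\mathbb Z^2$ and let $A=\Psi(T^2\times\bar B_\kappa)$ with $\Psi$ from Weinstein's theorem for $j$. Let $S_t(x,\cdot)=(x+t,\cdot)$. A point of $j(L)\cap S_{1/4}(j(L))$ would give $z,z'$ with $g(z)=g(z')$ and $x_L(z')=x_L(z)+\frac14$. Then $z\neq z'$, and this contradicts (6). So $j(L)$ and $S_{1/4}(j(L))$ are disjoint compact sets. Also $|y|=|f|\le1.01$ on $j(L)$. Hence for $\kappa$ small,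
$$A\cap S_{1/4}(A)=\emptyset,\qquad A\subset\{|y|<1.05\}.$$

**Step 2: the energy.** We cut off the Hamiltonian of the translation, as in Example 1. The set $N=\bigcup_{0\le t\le1}S_{t/4}(A)$ is compact and lies in $\{|y|<1.05\}$, because $S_t$ preserves $y$. Let $\chi_N:M\to[0,1]$ be smooth with compact support in $\{|y|<1.05\}$ and $\chi_N=1$ near $N$. Put
$$F=-\tfrac14\chi_N\,y .$$
By (2), $\omega(\frac14\partial_x,\cdot)=\frac14dy=-dF$ near $N$, so $X_F=\frac14\partial_x$ there and $\phi_F(A)=S_{1/4}(A)$ is disjoint from $A$. Since $|F|\le\frac14\cdot1.05$,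
$$e(A,M)\le\max F-\min F\le2\cdot\tfrac{1.05}4=0.525.$$

**Step 3: the capacity.** By Step 5 of Section 7, $j$ is $\pi_1$-injective, so Lemma 5 gives $c^\circ_{HZ}(A,M)=\infty$. This proves Theorem 3. $\square$

In particular the $\pi_1$-sensitive sharp energy-capacity inequality does not hold on all non-compact symplectic manifolds.

## 9. An irrational twist that removes all closed orbits: proof of Theorem 4

In Theorem 3 the function $H$ does have periodic orbits, all of them winding around $L$ with a class $\xi\neq0$. With two more dimensions we let an extra angle drift along each orbit, by an amount that is never an integer, so that no orbit closes up.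

**Step 1: the manifold.** Let $k=n-2\ge1$ and $\hat M=M\times T^{2k}$ with coordinates $\vartheta\in(\mathbb R/\mathbb Z)^{2k}$, where $M$, $A$, $H$, $F$, $N$, $\Psi$ are as in Sections 7 and 8 and in the proof of Lemma 5. The forms $\zeta_i=r^*dq_i$ ($i=1,2$) on $M$ are closed, and $\zeta_i(\partial_x)=0$ because $r$ is independent of $x$. Choose $b_1,b_2\in\mathbb R$ with $1,b_1,b_2$ linearly independent over $\mathbb Q$, and put
$$u=d\vartheta_1+b_1\zeta_1+b_2\zeta_2,\qquad\hat\omega=\omega+u\wedge d\vartheta_2+\sum_{i=2}^kd\vartheta_{2i-1}\wedge d\vartheta_{2i}.$$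
The form $\hat\omega$ is closed. For non-degeneracy, $\omega^3=0$ and each of the other $k$ summands has square zero. So in the expansion of $\hat\omega^{k+2}$ only the terms with $\omega^2$ and each other summand once survive:
$$\hat\omega^{k+2}=\tfrac{(k+2)!}2\,\omega^2\wedge u\wedge d\vartheta_2\wedge\dots\wedge d\vartheta_{2k}=\tfrac{(k+2)!}2\,\omega^2\wedge d\vartheta_1\wedge\dots\wedge d\vartheta_{2k}\neq0,$$
where we used $\omega^2\wedge\zeta_i=0$ on the $4$-manifold $M$. So $(\hat M,\hat\omega)$ is a connected non-compact symplectic $2n$-manifold without boundary. Let $\hat A=A\times T^{2k}$, which is compact.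

**Step 2: the energy.** We check that the same translation is still Hamiltonian. As $u(\partial_x)=0$ and $d\vartheta_i(\partial_x)=0$, we have $\hat\omega(\partial_x,\cdot)=\omega(\partial_x,\cdot)=dy$. The pull-back of $F$ to $\hat M$ has compact support, the same maximum and minimum, and Hamiltonian field $\frac14\partial_x$ near $N\times T^{2k}$. So it displaces $\hat A$, and $e(\hat A,\hat M)\le0.525$.

**Step 3: the Hamiltonian field of the pull-back of $H$.** Let $\hat H$ be the pull-back of the function $H$ from the proof of Lemma 5. Then $\hat H\in\mathcal H(\hat A,\hat M)$ and $\max\hat H=m$. With $X_H$ the $\omega$-Hamiltonian field on $M$, put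
$$\hat X=X_H-(b_1\zeta_1+b_2\zeta_2)(X_H)\,\partial_{\vartheta_1}.$$
Then $u(\hat X)=0$ and $d\vartheta_i(\hat X)=0$ for $i\ge2$. So
$$\hat\omega(\hat X,\cdot)=\omega(X_H,\cdot)+u(\hat X)\,d\vartheta_2-d\vartheta_2(\hat X)\,u+0=\omega(X_H,\cdot)=-d\hat H .$$
Thus $\hat X=X_{\hat H}$.

**Step 4: no closed orbits.** We show that $\hat X$ has no non-constant periodic orbit of any period. Suppose there is one, of period $T$. Its projection to $M$ is a $T$-periodic orbit $\gamma$ of $X_H$. If $\gamma$ were a rest point, then $X_H=0$ and hence $\hat X=0$ along the orbit, which would be constant. So $\gamma$ is a non-constant loop in $A$ with constant $p$, of class $\xi=T\nabla h(p)\in\mathbb Z^2\setminus0$, freely homotopic in $A$ to a loop of class $\xi$ in $j(L)$. By (7), $r\circ\gamma$ has class $\xi$ in $\pi_1(T^2)=\mathbb Z^2$, so $\int_\gamma\zeta_i=\int_{r\circ\gamma}dq_i=\xi_i$. Integrating $u(\hat X)=0$ along the periodic orbit gives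
$$l+b_1\xi_1+b_2\xi_2=0,\qquad l=\int d\vartheta_1\in\mathbb Z .$$
By the choice of $b_1,b_2$ this forces $\xi_1=\xi_2=0$, a contradiction.

**Step 5: conclusion.** By Step 4, $\hat H$ is HZ-admissible, with $\max\hat H=m$, for every $m>0$. Hence $c_{HZ}(\hat A)=\infty$. Since $c_{HZ}\le c_{HZ}^\circ$, also $c^\circ_{HZ}(\hat A,\hat M)=\infty$, while $e(\hat A,\hat M)\le0.525$ by Step 2. This proves Theorem 4. $\square$
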